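# Closed supports of local cohomology in dimension four

All rings are commutative, and noetherian unless they arise as rings of sections $\Gamma(U,\mathcal O_U)$, which need not be noetherian. In examples, $k$ is a field.

## 1. Local cohomology, supports, generic elements

**Definition (local cohomology).** Let $I\subset R$ be an ideal and $X$ an $R$-module. Put $H^0_I(X)=\{x\in X: I^kx=0\text{ for some }k\}$, and let $H^i_I$ be the $i$-th right derived functor of $H^0_I$. The module $X$ is $I$-torsion if $H^0_I(X)=X$.

We use these textbook facts.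

1. (L1) $H^i_I$ depends only on $\sqrt I$. It commutes with direct limits and with flat base change $R\to R'$, in particular with localization.
2. (L2) $H^j_I(X)$ is $I$-torsion. If $X$ is $I$-torsion, then $H^j_I(X)=0$ for $j\ge1$. Hence $H^j_I(X)=H^j_I(X/H^0_I(X))$ for $j\ge 1$.
3. (L3) If $X$ is a module over a noetherian $R$-algebra $B$, then $H^j_I(X)=H^j_{IB}(X)$. If $\mathfrak cX=0$, then $H^j_I(X)=H^j_{I+\mathfrak c}(X)$.
4. (L4) $H^j_I=0$ if $j$ exceeds the number of generators of an ideal with the same radical as $I$. If $X$ is finitely generated, $H^j_I(X)=0$ for $j>\dim X$; by direct limits, $H^j_I(X)=0$ for all $X$ if $j>\dim R$. If $(A,\mathfrak m)$ is local and $X\neq0$ is finitely generated, then $H^{\dim X}_{\mathfrak m}(X)\ne0$.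
5. (L5) Mayer–Vietoris: there is a long exact sequence $\cdots\to H^{j-1}_{\mathfrak a\cap\mathfrak b}(X)\to H^j_{\mathfrak a+\mathfrak b}(X)\to H^j_{\mathfrak a}(X)\oplus H^j_{\mathfrak b}(X)\to H^j_{\mathfrak a\cap\mathfrak b}(X)\to\cdots$.
6. (L6) Put $U=\operatorname{Spec}R\setminus V(I)$. Then
$$0\to H^0_I(X)\to X\to\Gamma(U,\tilde X)\to H^1_I(X)\to0$$
is exact, and $H^j(U,\tilde X)=H^{j+1}_I(X)$ for $j\ge1$. These functors of $X$ also commute with direct limits and with flat base change, where $U'=U\times_{\operatorname{Spec} R}\operatorname{Spec}R'$.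

*Example 1.* Let $R=k[x,y]$. For $I=(x)$, the only nonzero $H^i_I(R)$ is $H^1_I(R)=R_x/R$, and $U=D(x)$ is affine. For $I=(x,y)$, the only nonzero one is $H^2_I(R)=R_{xy}/(R_x+R_y)$. It is not finitely generated, and its support is the single point $(x,y)$. Here (L6) gives $\Gamma(U,\mathcal O)=R$ and $H^1(U,\mathcal O)\ne0$, so $U$ is not affine.

**Definition (support, height).** $\operatorname{Supp}X=\{p: X_p\ne0\}$, and $\operatorname{ht}p=\dim R_p$. A set $\Sigma$ of primes is closed under specialization if $p\in\Sigma$ and $p\subset q$ imply $q\in \Sigma$. A minimal prime of $\Sigma$ is a minimal element of it under inclusion.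

Supports are closed under specialization. If $X$ is finitely generated, $\operatorname{Supp}X=V(\operatorname{ann}X)$ is closed. A specialization-closed set $\Sigma$ is closed if and only if it has finitely many minimal primes. Indeed, a closed set has finitely many. Conversely, primes satisfy the descending chain condition because heights are finite, so every element of $\Sigma$ contains a minimal one, and $\Sigma=V(p_1)\cup\dots\cup V(p_\ell)$ if $p_1,\dots,p_\ell$ are the minimal ones.

*Example 2.* Over $\mathbb Z$, the module $\mathbb Q/\mathbb Z$ has as its support the set of all maximal ideals. This set is closed under specialization, has infinitely many minimal elements, and is not closed.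

Recall also that for any module $X$ the minimal primes of $\operatorname{Supp}X$ lie in $\operatorname{Ass}X$, and that $X=0$ if and only if $\operatorname{Ass}X=\emptyset$. So a module with finitely many associated primes has closed support.

**Definition (the ring $B(u)$).** For a local ring $(B,\mathfrak n)$ and variables $u=(u_1,\dots,u_r)$ put $B(u)=B[u]_{\mathfrak nB[u]}$.

The map $B\to B(u)$ is flat and local with closed fibre the field $(B/\mathfrak n)(u)$. So it is faithfully flat and $\dim B(u)=\dim B$. For a prime $p$ of a ring $R$, write $p[u]=pR[u]$; then $R[u]_{p[u]}=R_p(u)$.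

*Example 3.* $k[[t]](u)$, with one variable, consists of fractions $g/h$ of polynomials in $k[[t]][u]$ such that some coefficient of $h$ is a unit. It is a discrete valuation ring with uniformizer $t$ and residue field $k(u)$.

**Definition (normal ring).** A ring is normal if all its localizations at primes are integrally closed domains. In particular, a normal local ring is a domain.

We use excellent rings only through four facts. Complete local rings are excellent. Finitely generated algebras over excellent rings, and their localizations, are excellent. If $A$ is an excellent local ring, $A\to\hat A$ has regular fibres. If $A\to B$ is a flat local map with regular fibres and $A$ is normal, then $B$ is normal; so the completion of an excellent normal local ring is a normal domain.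

*Example 4.* Let $\operatorname{char}k\neq2$ and $A=k[x,y]_{(x,y)}/(y^2-x^2(1+x))$. This is an excellent local domain, not normal because $y/x$ is integral over it. In $k[[x]]$ the element $1+x$ has a square root $w$, so in $\hat A$ we have $(y-xw)(y+xw)=0$, and $\hat A$ is not a domain. Being a domain can be lost under completion, but normality is not.

**Theorem (Hartshorne–Lichtenbaum vanishing, HLVT).** If $B$ is a complete local domain of dimension $n$ and $\mathfrak b$ is a proper ideal with $\dim B/\mathfrak b>0$, then $H^n_{\mathfrak b}(B)=0$.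

*Example 5.* For $B=k[[x,y]]$ we have $H^2_{(x)}(B)=0$, and $H^2_{(x,y)}(B)\ne0$, where $\dim B/(x,y)=0$.

**Theorem (local duality).** Let $(A,\mathfrak m)$ be a regular local ring of dimension $e$, let $E$ be a finitely generated $A$-module, and let $\mathcal I$ be the injective hull of $A/\mathfrak m$. Then $H^i_{\mathfrak m}(E)\cong\operatorname{Hom}_A(\operatorname{Ext}^{e-i}_A(E,A),\mathcal I)$.

The functor $\operatorname{Hom}_A(-,\mathcal I)$ is exact and kills no nonzero module. If $A$ is complete, then by Matlis duality a finitely generated module has finite length if and only if its dual does.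

*Example 6.* For $A=k[[x]]$, the module $H^1_{\mathfrak m}(A)=k((x))/k[[x]]$ is the dual of $\operatorname{Ext}^0(A,A)=A$.

Finally we use three facts on affineness. Serre's criterion: a noetherian scheme $W$ is affine if $H^1(W,\mathcal F)=0$ for all quasi-coherent $\mathcal F$. From Hartshorne, *Algebraic Geometry*, Ex. II.2.17: a scheme $W$ is affine if elements $a_1,\dots,a_r\in\Gamma(W,\mathcal O)$ generate the unit ideal and all $W_{a_i}$ are affine. From Ex. III.3.1 there: a noetherian scheme is affine if its reduction is.

## 2. Is $\operatorname{Supp}H^i_I$ closed in dimension four?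

Local cohomology modules are usually not finitely generated, so nothing forces their supports to be closed. The problem comes from Bhargav Bhatt and Linquan Ma, "Local cohomology modules with nonclosed support", arXiv:2607.28096 (2026): **for every noetherian ring $R$ of dimension $4$, every ideal $I$ and every $i$, is $\operatorname{Supp}H^i_I(R)$ Zariski closed?** Three facts frame it.

* (a) If $\dim R\le3$, then $H^i_I(M)$ has finitely many minimal primes for all $I$, all $i$ and all finitely generated $M$.
* (b) If $R$ is local and $\dim R\le4$, then $\operatorname{Supp}H^i_I(R)$ is closed for all $I$ and $i$ (Huneke–Katz–Marley).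
* (c) There are noetherian rings of dimension $5$ (for example, finitely generated normal domains over a field), and local rings of dimension $6$, with an ideal $I$ such that $H^2_I(R)$ has infinitely many minimal primes.

So these facts leave only dimension $4$, and a counterexample there would have to be nonlocal. The proof below uses none of (a), (b), (c). The answer is yes.

**Theorem 1.** Let $R$ be a noetherian ring with $\dim R\le4$, $I\subset R$ an ideal, $M$ a finitely generated $R$-module. Then $\operatorname{Supp}H^i_I(M)$ is closed for all $i$.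

By (c), dimension $4$ is the sharp bound for closedness in general. Theorem 1 is a special case of a statement in arbitrary dimension.

**Theorem 2.** Let $R$ be any noetherian ring, $I$ an ideal, $M$ a finitely generated $R$-module.

1. For every $n\ge0$, $\operatorname{Supp}H^n_I(M)$ has only finitely many minimal primes of height $\le n+1$.
2. $\operatorname{Supp}H^2_I(M)$ has only finitely many minimal primes of height $\le4$.

## 3. Degrees zero, one and the top degree

Degree $0$ is immediate: $H^0_I(M)\subset M$ is finitely generated. Degree $1$ has a short argument.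

**Lemma 1.** If $M$ is finitely generated, $H^1_I(M)$ has finitely many associated primes.

*Proof.* Replace $M$ by $M/H^0_I(M)$; by (L2) this does not change $H^1_I$. So $H^0_I(M)=0$. Let $E$ be an injective hull of $M$. Since $H^0_I(E)\cap M=H^0_I(M)=0$ and $M\subset E$ is essential, $H^0_I(E)=0$, hence $\operatorname{Hom}(R/I,E)=0$. The long exact sequences of $0\to M\to E\to E/M\to0$ for $H_I$ and for $\operatorname{Hom}(R/I,-)$ give
$$H^1_I(M)=H^0_I(E/M),\qquad \operatorname{Hom}(R/I,E/M)\cong\operatorname{Ext}^1(R/I,M).$$
A map $R/I\to E/M$ lands in the $I$-torsion, so $\operatorname{Hom}(R/I,H^1_I(M))=\operatorname{Hom}(R/I,E/M)$, which is finitely generated and has finitely many associated primes. It has the same associated primes as $H^1_I(M)$. Indeed it is the submodule of elements killed by $I$, and if $p=\operatorname{ann}(x)$ with $x\in H^1_I(M)$, then a power of $I$ kills $x$, so $I\subset p$ and $x$ lies in this submodule. $\square$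

The top degree is governed by heights.

**Lemma 2.** For $n\ge1$ there is a closed set $C_n\subset\operatorname{Spec}R$, all of whose points have height $\ge n$, such that $H^j_I(X)_p=0$ for all modules $X$, all $j\ge n$ and all $p\notin C_n$.

*Proof.* By prime avoidance choose successively $x_1,\dots,x_{n-1}\in I$ such that $x_{k+1}$ lies outside all minimal primes of $(x_1,\dots,x_k)$ that do not contain $I$. We claim that a prime $q$ containing $x_1,\dots,x_k$ but not $I$ has height $\ge k$. For $k=0$ this is clear. If $q\not\supset I$ contains $x_1,\dots,x_{k+1}$, take a minimal prime $q'\subset q$ of $(x_1,\dots,x_k)$. It does not contain $I$, so $x_{k+1}\notin q'$. Thus $q'\subsetneq q$, and $\operatorname{ht}q\ge\operatorname{ht}q'+1\ge k+1$.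

Let $J=(x_1,\dots,x_{n-1})$, let $Q_1,\dots,Q_m$ be the minimal primes of $J$ not containing $I$, and put $C_n=\bigcup_iV(Q_i+I)$. A point of $C_n$ strictly contains some $Q_i$, so it has height $\ge n$. Let $p\notin C_n$. If $I\not\subset p$, then $I R_p=R_p$ and everything vanishes at $p$. If $I\subset p$, no $Q_i$ lies in $p$, so all minimal primes of $J$ inside $p$ contain $I$. Hence $\sqrt{JR_p}=\sqrt{IR_p}$, and since $J$ has $n-1$ generators, (L4) gives the vanishing for $j\ge n$. $\square$

*Example 7.* Let $R=k[x,y,z]$, $I=(xz,yz)=(x,y)\cap(z)$, $n=2$. Take $x_1=xz$. Its minimal primes are $(x)$ and $(z)$, and only $(x)$ does not contain $I$. So $C_2=V(x,yz)=V(x,y)\cup V(x,z)$. At $(x,z)$ the element $y$ is a unit, $I$ becomes $(z)$, and $H^2_I(R)$ vanishes there. At $(x,y)$, $I$ becomes $(x,y)$ and $H^2_I(R)$ does not vanish. So $C_2$ can be larger than the support.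

Let $n\ge1$. A prime $p\in\operatorname{Supp}H^n_I(M)$ of height $n$ lies in $C_n$, where all points have height $\ge n$, so $p$ is one of the finitely many minimal primes of $C_n$. In particular, if $\dim R=d\ge1$, then $\operatorname{Supp}H^d_I(M)$ is closed. This settles $\dim R\le2$, where the degrees are $0,1,2$. In dimension $3$ only $i=2$ remains. In dimension $4$ there remain $i=2$ and $i=3$.

*Theorem 2 implies Theorem 1.* For $i=0$, $H^0_I(M)$ is finitely generated. For $i=1$ use Lemma 1. All heights are $\le4$, so for $i=2$ part (2) gives finitely many minimal primes, and for $i\ge3$ part (1) does, as $4\le i+1$. $\square$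

## 4. Reduction to two openness statements

Theorem 2 asks about minimal primes lying slightly above a known closed set. Controlling them amounts to spreading a vanishing from a point to a neighborhood.

**Proposition A.** If $P$ is a prime with $\dim M_P\le3$ and $H^2_I(M)_P=0$, there is $s\in R\setminus P$ with $H^2_I(M)_s=0$.

**Proposition B.** If $n\ge2$ and $P$ is a prime with $\dim M_P\le n$ and $H^n_I(M)_P=0$, there is $s\in R\setminus P$ with $H^n_I(M)_s=0$.

Here $R$ is any noetherian ring, $I$ any ideal, $M$ any finitely generated module. We also need, from Lemma 4(ii) in the next section, that $Z=\bigcup_{j\ge2}\operatorname{Supp}H^j_I(M)$ is closed. Granting these, we prove Theorem 2.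

*Proof of Theorem 2(1).* For $n=0$, $H^0_I(M)$ is finitely generated; for $n=1$ use Lemma 1. Let $n\ge2$. By Lemma 2, $\operatorname{Supp}H^n_I(M)\subset C_n$. Let $P_1,\dots,P_m$ be the minimal primes of $C_n$; they have height $\ge n$. For each $P_i$ of height $n$ outside $\operatorname{Supp}H^n_I(M)$, Proposition B (as $\dim M_{P_i}\le n$) gives $s_i\notin P_i$ with $H^n_I(M)_{s_i}=0$.

Let $p$ be a minimal prime of $\operatorname{Supp}H^n_I(M)$ with $\operatorname{ht}p\le n+1$ and $p\notin\{P_1,\dots,P_m\}$. Since $p\in C_n$, some $P_i\subsetneq p$. So $\operatorname{ht}P_i=n$, and $P_i\notin\operatorname{Supp}H^n_I(M)$ by minimality of $p$. As $H^n_I(M)_p\ne0$, we have $s_i\in p$. A minimal prime of $P_i+s_iR$ inside $p$ strictly contains $P_i$, so its height is $\ge n+1\ge\operatorname{ht}p$, and it equals $p$. So $p$ is one of the finitely many minimal primes of some $P_i+s_iR$. $\square$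

*Proof of Theorem 2(2).* Let $\mathfrak z_1,\dots,\mathfrak z_m$ be the minimal primes of the closed set $Z$. For each $\mathfrak z_i$ of height $3$ outside $\operatorname{Supp}H^2_I(M)$, Proposition A gives $s_i\notin\mathfrak z_i$ with $H^2_I(M)_{s_i}=0$.

Let $p$ be a minimal prime of $\operatorname{Supp}H^2_I(M)$ with $\operatorname{ht}p\le4$ and $p\notin\{\mathfrak z_1,\dots,\mathfrak z_m\}$. Since $p\in Z$, some $\mathfrak z_i\subsetneq p$, and $\operatorname{ht}\mathfrak z_i\le3$. By minimality of $p$, $\mathfrak z_i\notin\operatorname{Supp}H^2_I(M)$. As $\mathfrak z_i\in Z$, we have $H^j_I(M)_{\mathfrak z_i}\ne0$ for some $j\ge3$, whence $\operatorname{ht}\mathfrak z_i\ge\dim M_{\mathfrak z_i}\ge3$ and $\operatorname{ht}\mathfrak z_i=3$. As $H^2_I(M)_p\ne0$, $s_i\in p$. A minimal prime of $\mathfrak z_i+s_iR$ inside $p$ has height $\ge4\ge\operatorname{ht}p$, so it equals $p$. Again there are only finitely many such $p$. $\square$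

It remains to prove Lemma 4(ii) and Propositions A and B.

## 5. Affineness spreads out, and how far that reaches

How can a vanishing at $P$ spread out if the module is not finitely generated? A first approach is to turn the vanishing into an equation. If $H^j_I$ vanishes in all degrees $j\ge2$, the punctured spectrum is affine, and affineness is witnessed by one relation $\sum a_ig_i=1$. To use this we must pass from one module to all modules.

**Lemma 3.** Let $(B,\mathfrak n)$ be local, $\mathfrak b\subset\mathfrak n$, $N$ finitely generated with $\operatorname{Supp}N=\operatorname{Spec}B$, and $c\ge1$ such that $H^j_{\mathfrak b}(X)=0$ for all $j>c$ and all $B$-modules $X$. If $H^c_{\mathfrak b}(N)$ has finite length (e.g. is $0$), then $H^c_{\mathfrak b}(X)=0$ for all $X$.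

*Proof.* Since $H^{c+1}_{\mathfrak b}=0$, $H^c_{\mathfrak b}$ is right exact. By direct limits and prime filtrations it suffices to show $H^c_{\mathfrak b}(B/\mathfrak q)=0$ for all primes $\mathfrak q$. If this fails, choose $\mathfrak q$ maximal with $H^c_{\mathfrak b}(B/\mathfrak q)\neq0$. Then $\mathfrak q\ne\mathfrak n$, because $B/\mathfrak n$ is $\mathfrak b$-torsion and $c\ge1$. A finitely generated module supported on a proper closed subset of $V(\mathfrak q)$ has a filtration with quotients $B/\mathfrak q'$, $\mathfrak q'\supsetneq\mathfrak q$, so its $H^c_{\mathfrak b}$ vanishes.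

Since $\operatorname{Supp}N/\mathfrak qN=V(\mathfrak q)$, the $B/\mathfrak q$-module $N/\mathfrak qN$ has positive rank. Modulo torsion it is nonzero and embeds in a free module, and a suitable coordinate gives a nonzero map $N\to B/\mathfrak q$. Let $\mathfrak j$ be its image. Both maps
$$H^c_{\mathfrak b}(N)\to H^c_{\mathfrak b}(\mathfrak j)\to H^c_{\mathfrak b}(B/\mathfrak q)$$
are surjective: the first by right exactness, the second because $H^c_{\mathfrak b}((B/\mathfrak q)/\mathfrak j)=0$, as $(B/\mathfrak q)/\mathfrak j$ lives on a proper closed subset of $V(\mathfrak q)$. So $H^c_{\mathfrak b}(B/\mathfrak q)$ has finite length. Choose $a\in\mathfrak n\setminus\mathfrak q$. From $B/\mathfrak q\xrightarrow{a}B/\mathfrak q\to B/(\mathfrak q+aB)\to0$ and $H^c_{\mathfrak b}(B/(\mathfrak q+aB))=0$, multiplication by $a$ is surjective on $H^c_{\mathfrak b}(B/\mathfrak q)$. By Nakayama this module is $0$, a contradiction. $\square$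

**Lemma 4.** (i) If $\mathfrak b\subset B$ is an ideal with $H^j_{\mathfrak b}(X)=0$ for all $j\ge2$ and all $B$-modules $X$, then $\operatorname{Spec}B\setminus V(\mathfrak b)$ is affine. (ii) For $M$ finitely generated, the set $Z=\bigcup_{j\ge2}\operatorname{Supp}H^j_I(M)$ is closed.

*Proof.* (i) Let $W=\operatorname{Spec}B\setminus V(\mathfrak b)$. A quasi-coherent sheaf $\mathcal F$ on $W$ is the restriction of $\tilde X$ with $X=\Gamma(W,\mathcal F)$, so $H^1(W,\mathcal F)=H^2_{\mathfrak b}(X)=0$. Serre's criterion applies.

(ii) By (L3) we may replace $R$ by $R/\operatorname{ann}M$, so that $M$ is faithful. Let $p\notin Z$; we look for a neighborhood of $p$ missing $Z$. If $I\not\subset p$, take $D(a)$ with $a\in I\setminus p$. Let $I\subset p$. Suppose $H^j_I$ is not identically zero on $R_p$-modules for some $j\ge2$, and let $c$ be the largest such $j$, which exists by (L4). Since $M$ is faithful, $\operatorname{Supp}M_p=\operatorname{Spec}R_p$, and $H^c_I(M)_p=0$ because $p\notin Z$. Lemma 3 with $N=M_p$ shows that $H^c_I$ vanishes on all $R_p$-modules, a contradiction.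 So $H^j_I$ vanishes on $R_p$-modules for all $j\ge2$, and by (i) $U_p:=U\times_{\operatorname{Spec} R}\operatorname{Spec}R_p$ is affine.

Let $I=(a_1,\dots,a_r)$. The $a_i$ have no common zero on the affine scheme $U_p$, so $\sum a_ig_i=1$ with $g_i\in\Gamma(U_p,\mathcal O)=\Gamma(U,\mathcal O)_p$. Such a relation already holds in $\Gamma(U,\mathcal O)_s=\Gamma(U_s,\mathcal O)$ for some $s\notin p$, where $U_s=U\cap D(s)$. The opens $(U_s)_{a_i}=D(sa_i)$ are affine, so $U_s$ is affine by Ex. II.2.17 of Hartshorne. Hence $H^j_I(M)_s=H^{j-1}(U_s,\tilde M)=0$ for $j\ge2$, and $D(s)\cap Z=\emptyset$. $\square$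

*Proof of Proposition B for $n=2$.* If $\dim M_P\le2$ and $H^2_I(M)_P=0$, then $H^j_I(M)_P=0$ for all $j\ge2$. So $P\notin Z$, and since $Z$ is closed some $D(s)\ni P$ misses $Z$. $\square$

This settles dimension $3$: the remaining degree $i=2$ uses Theorem 2(1) with $n=2$. But the approach needs all degrees $j\ge2$ to vanish at $P$, and in dimension $4$ it stops at two places. Let $R=k[x,y,z]$ and $P=(x,y,z)$.

* *Degree $3$.* For $I=(x,y)$ we have $H^3_I(R)_P=0$ but $H^2_I(R)_P\ne0$. The scheme $U_P$ is not affine, since $H^1(U_P,\mathcal O)=H^2_I(R)_P\neq0$. The vanishing of $H^3$ is not an affineness statement.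
* *Degree $2$.* For $I=(x,y,z)$ we have $H^2_I(R)_P=0$ but $H^3_I(R)_P\ne0$. Here $\Gamma(U_P,\mathcal O)=R_P$, since $H^0_I(R)_P=H^1_I(R)_P=0$. All $a_i$ lie in the maximal ideal of this ring, so no relation $\sum a_ig_i=1$ exists.

The first obstacle will be removed by cutting with a generic element of $I$ until the degree is $2$, the second by enlarging the base ring by functions on $U$.

## 6. Top-degree vanishing read off from the completion

Both propositions concern modules of bounded dimension, where HLVT gives an exact criterion.

**Lemma 5.** Let $(A,\mathfrak m)$ be local, $\mathfrak a\subset\mathfrak m$, $N$ finitely generated, $\dim N\le n$, $n\ge1$. Then $H^n_{\mathfrak a}(N)=0$ if and only if $\dim\hat A/(\mathfrak a\hat A+\mathfrak p)>0$ for every $\mathfrak p\in\operatorname{Supp}_{\hat A}\hat N$ with $\dim\hat A/\mathfrak p=n$.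

*Proof.* By faithful flatness we may assume $A=\hat A$. Suppose the condition holds. Filter $N$ with quotients $A/\mathfrak p$, $\mathfrak p\in\operatorname{Supp}N$. Each has $H^n_{\mathfrak a}(A/\mathfrak p)=0$: by HLVT if $\dim A/\mathfrak p=n$, and because $\dim A/\mathfrak p<n$ otherwise. So $H^n_{\mathfrak a}(N)=0$.

Suppose $\mathfrak p$ violates the condition. As $\dim\mathfrak pN\le n$, $H^{n+1}_{\mathfrak a}(\mathfrak pN)=0$, so $H^n_{\mathfrak a}(N)\to H^n_{\mathfrak a}(N/\mathfrak pN)$ is surjective. Since $\mathfrak a+\mathfrak p$ is $\mathfrak m$-primary, $H^n_{\mathfrak a}(N/\mathfrak pN)=H^n_{\mathfrak a+\mathfrak p}(N/\mathfrak pN)=H^n_{\mathfrak m}(N/\mathfrak pN)$. This is nonzero by (L4), because $\operatorname{Supp}N/\mathfrak pN=V(\mathfrak p)$ has dimension $n$. $\square$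

*Example 8.* Let $A=k[[x,y,z,w]]/((x,y)\cap(z,w))$, $\mathfrak a=(x,y)$, $N=A$, $n=2$. For $\mathfrak p=(x,y)$ we get $\dim A/(\mathfrak a+\mathfrak p)=2$. For $\mathfrak p=(z,w)$ we get $0$. So $H^2_{\mathfrak a}(A)\ne0$: a single bad component suffices.

## 7. Proposition B: cutting with the generic element of $I$

If $f\in I$ is a nonzerodivisor on $M$, there is an exact sequence
$$H^{n-1}_I(M/fM)\to H^n_I(M)\xrightarrow{f}H^n_I(M).\tag{1}$$
Since $H^n_I(M)$ is $I$-torsion and $f\in I$, vanishing of $H^{n-1}_I(M/fM)$ near $P$ implies vanishing of $H^n_I(M)$ near $P$. So one hopes for an induction on $n$ ending in degree $2$. It needs $H^{n-1}_I(M/fM)_P=0$, and this depends on $f$.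

*Example 9.* Let $R=k[[x,y,z]]$, $I=(x,y)$, $n=3$, so $H^3_I(R)=0$. Take $f=xz\in I$. The prime $(z)$ contains $f$, and $\dim R/((z)+I)=0$, so $H^2_I(R/fR)\ne0$ by Lemma 5. Take $f=x$ instead: the only prime $\mathfrak q\ni x$ with $\dim R/\mathfrak q=2$ is $(x)$, and $\dim R/((x)+I)=1$, so $H^2_I(R/xR)=0$. The bad $f$ has an extra component $V(z)$ that meets $V(I)$ only at the closed point.

The remedy is to take $f$ generic, namely $f=\sum u_ia_i$ with variables $u_i$. The work lies in showing that its components in the completion meet $V(I)$ in positive dimension.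

*Proof of Proposition B.* We use induction on $n$, over all rings, ideals, modules and primes simultaneously. The case $n=2$ is done. Let $n\ge3$.

**Step 1: reductions.** This step makes $M$ faithful and free of $I$-torsion. If $I\not\subset P$, take $s\in I\setminus P$. If $M_P=0$, take $s\notin P$ killing $M$. Otherwise replace $M$ by $M/H^0_I(M)$, which does not change $H^n_I$; if now $M_P=0$, we are done. Then replace $R$ by $R/\operatorname{ann}M$; note $\operatorname{ann}M\subset P$, and an $s$ for the quotient ring lifts to $R\setminus P$. Now $M$ is faithful, $H^0_I(M)=0$, $I\subset P$, and $\dim R_P=\dim M_P\le n$.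

Let $I=(a_1,\dots,a_r)$ and $f=\sum u_ia_i\in R[u]=R[u_1,\dots,u_r]$. We have $\operatorname{Ass}M[u]=\{\mathfrak p[u]:\mathfrak p\in\operatorname{Ass}M\}$. No $\mathfrak p\in\operatorname{Ass}M$ contains $I$, so $f$ has a coefficient outside $\mathfrak p$, and $f\notin\mathfrak p[u]$. So $f$ is a nonzerodivisor on $M[u]$.

**Claim.** $H^{n-1}_I(M[u]/fM[u])_{P[u]}=0$.

**Step 2: the claim implies the proposition.** Here we apply the induction hypothesis over $R[u]$ and come back to $R$. As $f\in P[u]$ is a nonzerodivisor on $M[u]_{P[u]}$, which has dimension $\dim M_P\le n$, we get $\dim(M[u]/fM[u])_{P[u]}\le n-1$, and $n-1\ge2$. By induction there is $s\in R[u]\setminus P[u]$ with $H^{n-1}_I(M[u]/fM[u])_s=0$. By (1) over $R[u]$, $f$ is injective on $H^n_I(M[u])_s$. This module is $I$-torsion and $f\in IR[u]$, so it is $0$. Choose a coefficient $c\notin P$ of $s$. For $p\in D(c)$ we have $s\notin p[u]$, so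
$$H^n_I(M)_p\otimes_{R_p}R_p(u)=H^n_I(M[u])_{p[u]}=0,$$
and $H^n_I(M)_p=0$ by faithful flatness. As this holds for all $p\in D(c)$, $H^n_I(M)_c=0$.

**Step 3: translating the claim.** This step turns the claim into a dimension count in a complete ring. Let $O=R_P$, $S=\hat O$ with maximal ideal $\mathfrak m$, $\kappa=S/\mathfrak m$, and let $T$ be the completion of $O(u)$. It is also the completion of $S(u)$, since $O(u)$ and $S(u)$ agree modulo every power of $\mathfrak m$. Primes in the support of the completion of $(M[u]/fM[u])_{P[u]}$ contain $f$. So by Lemma 5, in degree $n-1$, it suffices to show: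
$$\text{if }\mathfrak q\subset T\text{ is a prime with }f\in\mathfrak q,\ \dim T/\mathfrak q=n-1,\text{ then }\dim T/(\mathfrak q+IT)\ge1.\tag{2}$$

**Step 4: passing to a component of $S$.** This step brings in the hypothesis $H^n_I(M)_P=0$. Fix $\mathfrak q$ as in (2) and let $\mathfrak p\subset\mathfrak q\cap S$ be a minimal prime of $S$. The $S$-module $\hat M_P$ is faithful with $H^0_I(\hat M_P)=0$, by flatness. So $\operatorname{Supp}\hat M_P=\operatorname{Spec}S$, the minimal prime $\mathfrak p$ is in $\operatorname{Ass}\hat M_P$, and $IS\not\subset\mathfrak p$. Hence $f$ is nonzero in the domain $(S/\mathfrak p)(u)$, and it is a nonzerodivisor on the completion $T/\mathfrak pT$ of that domain. Since $f$ lies in the maximal ideal,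
$$n-1=\dim T/\mathfrak q\le\dim T/(\mathfrak pT+fT)=\dim S/\mathfrak p-1\le n-1 .$$
So $\dim S/\mathfrak p=n$. As $H^n_I(M)_P=0$, Lemma 5 gives
$$\dim S/(\mathfrak p+IS)\ge1.\tag{3}$$

**Step 5: normalizing.** We pass to a normal ring because normality survives completion, while being a domain need not (Example 4). Let $D$ be the integral closure of the complete local domain $S/\mathfrak p$. It is a finite $S/\mathfrak p$-module and a complete local normal domain of dimension $n$. Let $\mathfrak n$ be its maximal ideal and $\kappa'$ its residue field, finite over $\kappa$.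

*We have $D\otimes_{S/\mathfrak p}(S/\mathfrak p)(u)=D(u)$.* The left side is a localization of $D[u]$ and is finite over $(S/\mathfrak p)(u)$. So its maximal ideals correspond to the primes of $(D/\mathfrak mD)\otimes_\kappa\kappa(u)$. The kernel of the map from this ring onto $\kappa'\otimes_\kappa\kappa(u)$ is nilpotent, since $\mathfrak n/\mathfrak mD$ is nilpotent. The ring $\kappa'\otimes_\kappa\kappa(u)$ is a localization of $\kappa'[u]$, hence a domain, and finite over the field $\kappa(u)$, hence a field. So the left side is local with maximal ideal generated by $\mathfrak n$. A local ring that is a localization of $D[u]$ is the localization at the contraction of its maximal ideal, here $\mathfrak nD[u]$.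

Let $T_D=D\otimes_{S/\mathfrak p}T/\mathfrak pT=D(u)\otimes_{(S/\mathfrak p)(u)}T/\mathfrak pT$. Since $D(u)$ is finite over $(S/\mathfrak p)(u)$ and $\mathfrak mD(u)$ is primary to the maximal ideal, $T_D$ is the completion of the local ring $D(u)$. By flatness of $S/\mathfrak p\to T/\mathfrak pT$, it is a finite extension ring of $T/\mathfrak pT$. As $D(u)$ is excellent and normal, $T_D$ is a complete local normal domain of dimension $n$.

By lying over choose a prime $\mathfrak q'\subset T_D$ over $\mathfrak q/\mathfrak pT$. Then $\dim T_D/\mathfrak q'=n-1$. Since $T_D$ is a complete local domain, hence catenary, $\operatorname{ht}\mathfrak q'=1$. As $f\in\mathfrak q'$ and $f\ne0$ in $T/\mathfrak pT\subset T_D$, $\mathfrak q'$ is a minimal prime of $fT_D$. Since $T_D/(\mathfrak q'+IT_D)$ is finite over $T/(\mathfrak q+IT)$, (2) follows once $\dim T_D/(\mathfrak q'+IT_D)\ge1$.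

Suppose instead that
$$V(\mathfrak q')\cap V(IT_D)\text{ is the closed point.}\tag{4}$$
Let $\mathfrak q_1=\mathfrak q',\mathfrak q_2,\dots,\mathfrak q_\ell$ be the minimal primes of $fT_D$. All have height $1$, and $\dim T_D/\mathfrak q_i=n-1$. We contradict (4) first for $\ell=1$, then for $\ell\ge2$.

**Step 6: $\ell=1$.** Here (3) gives the contradiction. As $f\in IT_D$, we have $V(IT_D)\subset V(f)=V(\mathfrak q')$, so by (4) $\dim T_D/IT_D=0$. But $T_D/IT_D$ is the completion of $(D/ID)(u)$, so $\dim T_D/IT_D=\dim D/ID$. Since $S/\mathfrak p\subset D$ is a finite extension, $\operatorname{Spec}D/ID\to\operatorname{Spec}S/(\mathfrak p+IS)$ is finite and surjective, and $\dim D/ID=\dim S/(\mathfrak p+IS)\ge1$. Contradiction.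

**Step 7: $\ell\ge2$.** Here we find a point away from $V(I)$ where $V(\mathfrak q')$ meets another component; the genericity of $f$ forbids this. Put $\mathfrak a=\mathfrak q_1$ and $\mathfrak b=\mathfrak q_2\cap\dots\cap\mathfrak q_\ell$. Suppose $\mathfrak a+\mathfrak b$ were primary to the maximal ideal, and consider
$$H^{n-1}_{\mathfrak a\cap\mathfrak b}(T_D)\to H^n_{\mathfrak a+\mathfrak b}(T_D)\to H^n_{\mathfrak a}(T_D)\oplus H^n_{\mathfrak b}(T_D).$$
The left term is $H^{n-1}_{(f)}(T_D)=0$, since $n-1\ge2$. The right term is $0$ by HLVT, as $\dim T_D/\mathfrak a=\dim T_D/\mathfrak b=n-1>0$. The middle term is nonzero by (L4), a contradiction. So there is a non-maximal prime $\mathfrak r\supset\mathfrak a+\mathfrak b$, and $\mathfrak r\supset\mathfrak q_1+\mathfrak q_j$ for some $j\ge2$.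

As $\mathfrak r\in V(\mathfrak q')$ is not the closed point, (4) gives $I\not\subset\mathfrak r$; say $a_1\notin\mathfrak r$. Let $\mathfrak r_0=\mathfrak r\cap D(u)$. Since $a_1\notin\mathfrak r_0$, the ring $(D(u)/f)_{\mathfrak r_0}$ is a localization of
$$D_{a_1}[u]/(f)\cong D_{a_1}[u_2,\dots,u_r],\qquad u_1\mapsto-a_1^{-1}\sum_{i\ge2}u_ia_i,$$
hence it is normal. The local ring $D(u)/f$ is excellent with completion $T_D/f$, so $(D(u)/f)_{\mathfrak r_0}\to(T_D/f)_{\mathfrak r}$ is flat and local with regular fibres. Therefore $(T_D/f)_{\mathfrak r}$ is a normal local ring, i.e. a normal domain. But it has at least two minimal primes, coming from $\mathfrak q_1$ and $\mathfrak q_j$. This contradiction proves (2), the claim and Proposition B. $\square$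

## 8. A duality lemma on punctured spectra

Proposition A needs control of $H^1_{\mathfrak m}$ and $H^2_{\mathfrak m}$ over a complete local ring.

**Lemma 6.** Let $(S,\mathfrak m)$ be complete local and $E$ finitely generated.

(i) If no $Q\in\operatorname{Ass}E$ has $\dim S/Q=1$, then $H^1_{\mathfrak m}(E)$ has finite length.

(ii) If $H^2_{\mathfrak m}(E)=0$, then $H^1_{QS_Q}(E_Q)=0$ for all primes $Q$ with $\dim S/Q=1$.

*Proof.* By Cohen's structure theorem, $S$ is a quotient of a complete regular local ring $A$, of dimension $e$ say. Put $K^i=\operatorname{Ext}^{e-i}_A(E,A)$. By local duality $H^i_{\mathfrak m}(E)$ is the Matlis dual of $K^i$, so one vanishes (has finite length) if and only if the other does.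

Let $Q$ be a prime of $S$, also viewed as a prime of $A$, and $c=\dim S/Q$. Then $A_Q$ is regular of dimension $e-c$, and $(K^i)_Q=\operatorname{Ext}^{(e-c)-(i-c)}_{A_Q}(E_Q,A_Q)$. If $i<c$, the degree exceeds $\dim A_Q$, so this is $0$. If $i\ge c$, local duality over $A_Q$ shows that it vanishes if and only if $H^{i-c}_{QS_Q}(E_Q)=0$.

(i) Take $i=1$ and $Q\neq\mathfrak m$. If $c\ge2$, then $(K^1)_Q=0$. If $c=1$, then $(K^1)_Q=0$, because $H^0_{QS_Q}(E_Q)=0$ as $Q\notin\operatorname{Ass}E$. So the finitely generated module $K^1$ is supported at $\mathfrak m$ at most, and it has finite length. (ii) Take $i=2$, $c=1$. $\square$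

*Example 10.* The hypothesis in (i) is needed: for $S=E=k[[x]]$ the prime $(0)\in\operatorname{Ass}E$ has $\dim S/(0)=1$, and $H^1_{\mathfrak m}(E)=k((x))/k[[x]]$ does not have finite length.

## 9. Proposition A: sections of $M/fM$ and functions on $U$

Let $f\in I$ be a nonzerodivisor on $M$, $G=\Gamma(U,(M/fM)^\sim)$ and $\mathcal O=\Gamma(U,\mathcal O_U)$. The sequence $0\to\tilde M\xrightarrow f\tilde M\to(M/fM)^\sim\to0$ on $U$ and $H^1(U,\tilde M)=H^2_I(M)$ give
$$\operatorname{coker}\big(\Gamma(U,\tilde M)\to G\big)\cong\{h\in H^2_I(M):fh=0\}.\tag{5}$$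
*It suffices to find $s\in R\setminus P$ such that this cokernel becomes $0$ after inverting $s$.* Then $f\in I$ is injective on the $I$-torsion module $H^2_I(M)_s$, so $H^2_I(M)_s=0$.

Suppose first that $G_P$ is finitely generated over $R_P$. Let $G'\subset G$ be generated over $R$ by finitely many elements that lift to $\Gamma(U,\tilde M)$, that include the images of generators of $M$, and that generate $G_P$; such elements exist since (5) vanishes at $P$. One shows $G/G'\cong H^1_I(G')$. By Lemma 1 this has finitely many associated primes, so its vanishing at $P$ spreads out, and then $G_s=G'_s$ lies in the image of $\Gamma(U,\tilde M)_s$. The details are in Step 7 below. This argument stops when $G_P$ is not finitely generated over $R_P$.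

*Example 11.* Let $R=k[x,y,z,t,v]/(p_1\cap p_2)$ with $p_1=(t,v)$, $p_2=(x,y)$, so $p_1\cap p_2=(tx,ty,vx,vy)$. Let $M=R/p_1\oplus R/p_2$, $I=(x,y,z)$, and let $P$ be the origin. Since $R/p_1=k[x,y,z]$ and $R/p_2=k[z,t,v]$,
$$H^j_I(M)=H^j_{(x,y,z)}(k[x,y,z])\oplus H^j_{(z)}(k[z,t,v]).$$
So $H^2_I(M)=0$, $H^3_I(M)_P\ne0$, and $H^0_I(M)=0$. Take $f=z(z-t)\in I$, which acts as $z^2$ on the first summand and is a nonzerodivisor on $M$. Let $S$ be the completion of $R_P$. On the first summand, $k[[x,y,z]]/(z^2)$ has depth $2$ and $I$ is primary to the maximal ideal, so its sections over the punctured spectrum are $k[[x,y,z]]/(z^2)$. On the second, $z$ is inverted, so $z(z-t)=0$ forces $z=t$, and the sections are $k[[t,v]][1/t]$. Thus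
$$G_P\otimes_{R_P} S=k[[x,y,z]]/(z^2)\ \oplus\ k[[t,v]][1/t],$$
and the second summand is not finitely generated over $S$. (The choice $f=z$ would avoid this here; the proof does not rely on such a choice.) But there is a function $\lambda$ on $U$ equal to $t/z^2$ on $D(z)$ and to $0$ on $D(x)\cup D(y)$. It is well defined, since $tx=ty=0$. It acts as $0$ on the first summand and as $t/t^2=1/t$ on the second. So over $S[\lambda]$ the module is generated by two elements.

The example shows how to proceed: replace $R$ by a finitely generated subalgebra $\Lambda\subset\mathcal O$. This is harmless because $\Gamma(U,\tilde M)\to G$ is $\mathcal O$-linear. The task is to find enough functions.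

*Proof of Proposition A.*

**Step 1: reductions.** This step isolates the case that Lemma 4(ii) does not cover. If $I\not\subset P$ or $M_P=0$, the claim is trivial. Replace $M$ by $M/H^0_I(M)$ (we are done if now $M_P=0$), then $R$ by $R/\operatorname{ann}M$. So $M$ is faithful, $H^0_I(M)=0$, $I\subset P$ and $\dim R_P\le3$. If $H^3_I(M)_P=0$, then $H^j_I(M)_P=0$ for all $j\ge2$, so $P\notin Z$, and Lemma 4(ii) gives $s$. Assume from now on $H^3_I(M)_P\ne0$.

Let $O=R_P$, $S=\hat O$ with maximal ideal $\mathfrak m$, and $N=M_P\otimes_OS$. By flatness $N$ is faithful over $S$, $\dim S\le3$ and $H^0_I(N)=H^2_I(N)=0$. Put $\hat U=\operatorname{Spec}S\setminus V(IS)$.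

**Step 2: splitting off the components that carry $H^3$.** The purpose is to divide $\operatorname{Spec}S$ into a part that meets $V(I)$ only at $\mathfrak m$ and a part on which $U$ is affine. Let $\mathfrak B$ be the set of primes $\mathfrak p\subset S$ with $\dim S/\mathfrak p=3$ and $\dim S/(\mathfrak p+IS)=0$. By Lemma 5, $\mathfrak B\ne\emptyset$. It consists of minimal primes, so it is finite. Let
$$K=\ker\Big(N\to\bigoplus_{\mathfrak p\in\mathfrak B}N_{\mathfrak p}\Big),\qquad N_1=N/K,\qquad X_1=\bigcup_{\mathfrak p\in\mathfrak B}V(\mathfrak p).$$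
In Example 11, $\mathfrak B=\{(t,v)\}$, $N_1=k[[x,y,z]]$ and $K=k[[z,t,v]]$.

* For $\mathfrak p\in\mathfrak B$, $\operatorname{Ass}_SN_{\mathfrak p}=\{\mathfrak p\}$, as $\mathfrak p$ is minimal and $N_{\mathfrak p}\neq0$. So $\operatorname{Ass}N_1\subset\mathfrak B$. The component $N_{\mathfrak p}\to(N_{\mathfrak p})_{\mathfrak p}$ of the defining map localized at $\mathfrak p$ is an isomorphism, so $K_{\mathfrak p}=0$ and $(N_1)_{\mathfrak p}=N_{\mathfrak p}\ne0$. Since $\mathfrak p$ is minimal, $\mathfrak p\in\operatorname{Ass}N_1$. Hence $\operatorname{Ass}N_1=\mathfrak B$, $\operatorname{Supp}N_1=X_1$ and $\operatorname{Supp}K\cap\mathfrak B=\emptyset$.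
* $X_1\cap V(IS)=\{\mathfrak m\}$, so $I+\operatorname{ann}N_1$ has radical $\mathfrak m$ in $S$, and $H^i_I(N_1)=H^i_{\mathfrak m}(N_1)$.
* $\operatorname{Spec}S=\operatorname{Supp}N=X_1\cup\operatorname{Supp}K$.

If $X$ is finitely generated with $\operatorname{Supp}X\subset\operatorname{Supp}K$, then a prime $\mathfrak p\in\operatorname{Supp}X$ with $\dim S/\mathfrak p=3$ is not in $\mathfrak B$, so $\dim S/(\mathfrak p+IS)>0$; by Lemma 5, $H^3_I(X)=0$. From
$$H^1_{\mathfrak m}(N_1)\to H^2_I(K)\to H^2_I(N)=0\to H^2_{\mathfrak m}(N_1)\to H^3_I(K)=0$$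
we get $H^2_{\mathfrak m}(N_1)=0$. All primes of $\operatorname{Ass}N_1=\mathfrak B$ have $\dim S/\mathfrak p=3$, so by Lemma 6(i) $H^1_{\mathfrak m}(N_1)$ has finite length, hence so does its quotient $H^2_I(K)$. We draw three conclusions.

(α) *If $Q\in X_1$ and $\dim S/Q=1$, then $\operatorname{depth}(N_1)_Q\ge2$.* Indeed, $H^1_{QS_Q}((N_1)_Q)=0$ by Lemma 6(ii), and $H^0_{QS_Q}((N_1)_Q)=0$ as $Q\notin\operatorname{Ass}N_1$.

(β) *Let $S_K=S/\operatorname{ann}K$. Then $H^j_I(X)=0$ for all $j\ge2$ and all $S_K$-modules $X$, and $\operatorname{Spec}S_K\setminus V(I)$, whose underlying space is $\operatorname{Supp}K\cap\hat U$, is affine. Also $H^j_I(X)=0$ for $j\ge2$ and every finitely generated $S$-module $X$ with $\operatorname{Supp}X\subset\operatorname{Supp}K$.* If $K=0$, everything is trivial. For $j\ge4$ the vanishing on $S_K$-modules holds as $\dim S\le3$; for $j=3$ we just saw it for finitely generated modules, and direct limits give the rest. As $H^2_I(K)$ has finite length and $\operatorname{Supp}K=\operatorname{Spec}S_K$, Lemma 3 with $c=2$, $B=S_K$ and $K$ in the role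 of $N$ gives $j=2$. Affineness is Lemma 4(i). The last statement follows by filtering $X$ with quotients $S/\mathfrak q$, $\mathfrak q\in\operatorname{Supp}K$, which are $S_K$-modules.

(γ) *$\dim(X_1\cap\operatorname{Supp}K)\le1$.* If $Q$ lies in this set and $c=\dim S/Q\ge2$, then $V(Q)\subset X_1$ gives $V(Q)\cap V(IS)=\{\mathfrak m\}$. So $H^c_I(S/Q)=H^c_{\mathfrak m}(S/Q)\ne0$, contradicting (β).

**Step 3: choosing $f$.** The element $f$ must separate the two parts away from $\mathfrak m$. Let $Q_1,\dots,Q_\tau$ be the primes in $X_1\cap\operatorname{Supp}K$ with $\dim S/Q_i=1$. By (γ) they are generic points of this closed set, so they are finitely many. As $Q_i\in X_1\setminus\{\mathfrak m\}$, $IS\not\subset Q_i$, so $I\not\subset Q_i\cap R$ (the preimage of $Q_i$ in $R$). No prime in $\operatorname{Ass}M$ contains $I$. By prime avoidance choose $f\in I$ outside all $Q_i\cap R$ and all primes in $\operatorname{Ass}M$.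

Then $f$ is a nonzerodivisor on $M$. It is one on $R$ too, because $R\hookrightarrow M^l$ for some $l$: send $r$ to $(rm_1,\dots,rm_l)$ for generators $m_i$ of the faithful module $M$. By flatness $f$ is a nonzerodivisor on $N$ and $S$. Let $G$ and $\mathcal O$ be as before (5). By flat base change,
$$\hat G:=G_P\otimes_OS=\Gamma(\hat U,(N/fN)^\sim),\qquad \hat{\mathcal O}:=\mathcal O_P\otimes_OS=\Gamma(\hat U,\mathcal O_{\hat U}).$$

*Splitting $\hat G$.* By (γ), a prime of $X_1\cap\operatorname{Supp}K$ other than $\mathfrak m$ is some $Q_i$, and $f\notin Q_i$. So $V(f)\cap X_1\cap\operatorname{Supp}K\subset\{\mathfrak m\}$. Since $X_1\setminus\{\mathfrak m\}\subset\hat U$ and $\operatorname{Spec}S=X_1\cup\operatorname{Supp}K$, the set $V(f)\cap\hat U$ is the disjoint union of its closed subsets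
$$Y_1=(V(f)\cap X_1)\setminus\{\mathfrak m\},\qquad Y_2=V(f)\cap\operatorname{Supp}K\cap\hat U .$$
Regard $Y_2$ as an open and closed subscheme of $\operatorname{Spec}(S/fS)\cap\hat U$. Accordingly $(N/fN)^\sim|_{\hat U}=\mathcal E_1\oplus\mathcal E_2$ with $\mathcal E_i$ supported on $Y_i$, and $\hat G=\hat G_1\oplus\hat G_2$ with $\hat G_i=\Gamma(\hat U,\mathcal E_i)$; this decomposition is $\hat{\mathcal O}$-linear. If $Q\in Y_1$, then $Q\notin\operatorname{Supp}K$, so $K_Q=0$ and $N_Q=(N_1)_Q$. If $Q\in Y_2$, then $Q\notin X_1$ and $(N_1)_Q=0$.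

**Step 4: $\hat G_1$ is a finitely generated $S$-module.** Here (α) is used. Let $E_1$ be the image of $N/fN\to\hat G\to\hat G_1$, a finitely generated $S$-module. On $\hat U$ the sheaf of $\hat G_1$ is $\mathcal E_1$, and $(N/fN)^\sim\to\mathcal E_1$ is surjective, so $\tilde E_1|_{\hat U}=\mathcal E_1$. As $E_1\subset\Gamma(\hat U,\mathcal E_1)=\hat G_1$, (L6) gives $H^0_I(E_1)=0$ and $\hat G_1/E_1\cong H^1_I(E_1)$.

Since $H^0_I(E_1)=0$, we have $\operatorname{Ass}E_1\subset\hat U$, so $\operatorname{Ass}E_1\subset\operatorname{Supp}\mathcal E_1\subset Y_1$ and $\operatorname{Supp}E_1\subset X_1\cap V(f)$. Hence $\operatorname{Supp}E_1\cap V(IS)\subset\{\mathfrak m\}$ and $H^1_I(E_1)=H^1_{\mathfrak m}(E_1)$. Let $Q\in\operatorname{Supp}E_1$ with $\dim S/Q=1$. Then $Q\in Y_1$ and $(E_1)_Q=(N/fN)_Q=(N_1/fN_1)_Q$. By (α), and because $f\in Q$ is a nonzerodivisor on $N_Q=(N_1)_Q$, this has depth $\ge1$. So $Q\notin\operatorname{Ass}E_1$. By Lemma 6(i), $H^1_{\mathfrak m}(E_1)$ has finite length. Thus $\hat G_1$ is an extension of a finite length module by $E_1$, and it is finitely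 generated.

**Step 5: $\hat G_2$, and enough functions on $\hat U$.** Here (β) is used twice. First, $Y_2$ is affine: $(Y_2)_{\mathrm{red}}$ is the reduced structure on a closed subset of the affine scheme $\operatorname{Spec}S_K\setminus V(I)$, hence affine, and so is the noetherian scheme $Y_2$ by Ex. III.3.1 of Hartshorne. As $Y_2$ is open in the noetherian scheme $\operatorname{Spec}(S/fS)$, it is of finite type over $S$, so $B:=\Gamma(Y_2,\mathcal O_{Y_2})$ is a finitely generated $S$-algebra. As $\mathcal E_2$ is coherent on $Y_2$, $\hat G_2=\Gamma(Y_2,\mathcal E_2)$ is a finitely generated $B$-module.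

Second, we lift $B$ to functions on $\hat U$ that act as $0$ on $\hat G_1$. Let $\mathfrak d=\operatorname{ann}_SN_1$. If $Q\notin\operatorname{Supp}K$, then $(N_1)_Q=N_Q$ is faithful over $S_Q$, so $\mathfrak d_Q=0$. Hence $\operatorname{Supp}\mathfrak d\subset\operatorname{Supp}K$, and $H^1(\hat U,\tilde{\mathfrak d})=H^2_I(\mathfrak d)=0$ by (β). Since $f$ is a nonzerodivisor on $\mathfrak d\subset S$, the sequence $0\to\mathfrak d\xrightarrow f\mathfrak d\to\mathfrak d/f\mathfrak d\to0$ shows that
$$\Gamma(\hat U,\tilde{\mathfrak d})\to\Gamma(\hat U,(\mathfrak d/f\mathfrak d)^\sim)$$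
is surjective. On $\hat U$ the sheaf $(\mathfrak d/f\mathfrak d)^\sim$ is supported on $V(f)\cap\operatorname{Supp}K\cap\hat U=Y_2$. At $Q\in Y_2$ we have $(N_1)_Q=0$, so $\mathfrak d_Q=S_Q$. Hence $(\mathfrak d/f\mathfrak d)^\sim|_{Y_2}\to(S/fS)^\sim|_{Y_2}=\mathcal O_{Y_2}$ is an isomorphism. So the restriction map $\Gamma(\hat U,\tilde{\mathfrak d})\to B$ is surjective.

Elements of $\Gamma(\hat U,\tilde{\mathfrak d})\subset\hat{\mathcal O}$ act as $0$ on $\hat G_1$, since $\mathfrak d_Q=0$ for $Q\in Y_1$, and they act on $\hat G_2$ through their images in $B$. Choose finitely many $\hat\lambda_i\in\Gamma(\hat U,\tilde{\mathfrak d})$ whose images generate the $S$-algebra $B$, and let $\hat\Lambda=S[\hat\lambda_i]\subset\hat{\mathcal O}$, the $S$-subalgebra they generate. Then $\hat\Lambda\to B$ is surjective. So $\hat G_2$ is finitely generated over $\hat\Lambda$, and $\hat G_1$ is by Step 4. Therefore $\hat G$ is a finitely generated $\hat\Lambda$-module. In Example 11, $\mathfrak d=(t,v)S$, $B=k[[t,v]][1/t]$, and the single function $\lambda$ suffices.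

**Step 6: descent from $S$ to $O$.** We want functions in $\mathcal O_P$, not only in $\hat{\mathcal O}$. Write $\hat\lambda_i=\sum_j\lambda_{ij}\otimes s_{ij}$ with $\lambda_{ij}\in\mathcal O_P$, $s_{ij}\in S$, and let $\Lambda_{(P)}=O[\lambda_{ij}]\subset\mathcal O_P$. By flatness $\hat\Lambda\subset\Lambda_{(P)}\otimes_OS\subset\hat{\mathcal O}$. So $G_P\otimes_OS$ is finitely generated over $\Lambda_{(P)}\otimes_OS$. Writing each generator as a finite sum of terms $g\otimes\sigma$ with $\sigma\in S$, we may take generators of the form $g\otimes1$ with $g\in G_P$. Let $G''\subset G_P$ be the $\Lambda_{(P)}$-submodule generated by these $g$. Then $(G_P/G'')\otimes_OS=0$, so $G''=G_P$ by faithful flatness. Hence $G_P$ is a finitely generated $\Lambda_{(P)}$-module.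

**Step 7: spreading out.** Now we run the argument sketched before Example 11, over a finitely generated $R$-algebra. Multiplying the $\lambda_{ij}$ by units of $O$, which does not change $\Lambda_{(P)}$, we may assume that they are the images of elements $\lambda_1,\dots,\lambda_m\in\mathcal O$. Let $\Lambda=R[\lambda_1,\dots,\lambda_m]\subset\mathcal O$ be the $R$-subalgebra generated by them. It is noetherian, and $\Lambda_P=\Lambda_{(P)}$.

Since $H^2_I(M)_P=0$, $\Gamma(U,\tilde M)_P\to G_P$ is surjective by (5). So, again up to units of $O$, there are finitely many $m_i\in\Gamma(U,\tilde M)$ whose images generate $G_P$ over $\Lambda_P$. Add to the $m_i$ the images in $\Gamma(U,\tilde M)$ of a finite set of generators of $M$. Let $g_i\in G$ be the image of $m_i$ and $G'=\sum_i\Lambda g_i\subset G$. Then $G'_P=G_P$. Since $\Gamma(U,\tilde M)\to G$ is $\mathcal O$-linear, $\sum\mu_ig_i$ is the image of $\sum\mu_im_i$ for $\mu_i\in\Lambda$. So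
$$\text{all of }G'\text{ lies in the image of }\Gamma(U,\tilde M)\to G.\tag{6}$$

*$G/G'\cong H^1_{I\Lambda}(G')$.* For $a\in I$ we have $G_a=(M/fM)_a$, and $G'$ contains the image of $M$, so $G'_a=G_a$. Hence $G/G'$ is $I$-torsion. Also $\tilde G|_U=(M/fM)^\sim|_U$, so $G\to\Gamma(U,\tilde G)$ is bijective, and $H^0_I(G)=H^1_I(G)=0$ by (L6). From $0\to G'\to G\to G/G'\to0$ we get a $\Lambda$-linear isomorphism
$$G/G'=H^0_I(G/G')\cong H^1_I(G')=H^1_{I\Lambda}(G').$$

*Conclusion.* As $G'$ is finitely generated over $\Lambda$, Lemma 1 over $\Lambda$ shows that $\operatorname{Ass}_\Lambda(G/G')$ is finite. Let $\mathfrak Q$ be one of its members, $\mathfrak Q=\operatorname{ann}_\Lambda(\xi)$. Since $(G/G')_P=0$, some element of $R\setminus P$ kills $\xi$, so its image lies in $\mathfrak Q$. Let $s\in R\setminus P$ be a product of such elements, one for each $\mathfrak Q$. Then $(G/G')_s$ has no associated primes over $\Lambda_s$, so $(G/G')_s=0$. Thus $G_s=G'_s$, which by (6) lies in the image of $\Gamma(U,\tilde M)_s$, and the cokernel in (5) vanishes after inverting $s$. As noted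 after (5), $H^2_I(M)_s=0$. $\square$

With Lemma 4(ii) and Propositions A and B proved, the arguments of Section 4 give Theorem 2, and Section 3 then gives Theorem 1. In particular no $4$-dimensional counterexample exists.
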